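# A t.d.l.c. group of mysterious type with a hereditarily just infinite compact open subgroup

## 1. Quasi-center, residual, and hereditarily just infinite groups

All topological groups are Hausdorff, and $\mathbb N=\{0,1,2,\dots\}$. A *t.d.l.c. group* is a totally disconnected, locally compact group. Examples are discrete groups, $\mathbb Q_p$, and $\mathrm{PSL}_2(\mathbb Q_p)$. A *profinite group* is a compact t.d.l.c. group; its open normal subgroups form a base of neighborhoods of $1$, as the subgroups $p^n\mathbb Z_p$ do in $\mathbb Z_p$. Open subgroups are closed, and in a compact group the open subgroups are exactly the closed subgroups of finite index. If subgroups $M_0\ge M_1\ge\cdots$ form a base of neighborhoods of $1$ in $G$, then for every subset $S$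
$$\overline S=\bigcap_m SM_m, \tag{1}$$
because $x\in\overline S$ means that $xM_m$ meets $S$ for every $m$.

**Definition (quasi-center).** $\mathrm{QZ}(G)$ is the set of elements of $G$ whose centralizer in $G$ is open. It is a normal subgroup, since $C_G(x)\cap C_G(y)\le C_G(xy)$.

*Example.* If $G$ is discrete or abelian, then $\mathrm{QZ}(G)=G$. On the other hand $\mathrm{QZ}(\mathrm{PSL}_2(\mathbb Q_p))=1$. Indeed, an open subgroup contains, for some $n$, the images of $u=1+p^nE_{12}$ and $v=1+p^nE_{21}$, where $E_{ij}$ are the matrix units. If a matrix $g$ centralizes these images, then $gug^{-1}=\pm u$. Comparing traces ($2$ against $-2$) shows that the sign is $+$, and likewise for $v$. So $g$ commutes with $E_{12}$ and $E_{21}$, hence with all $2\times2$ matrices, and $g$ is scalar. The same computation gives $\mathrm{QZ}(\mathrm{PSL}_2(\mathbb Z_p))=1$, where $\mathrm{PSL}_2(\mathbb Z_p)=\mathrm{SL}_2(\mathbb Z_p)/\{\pm1\}$.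

**Definition (residual).** $\mathrm{Res}(G)$ is the intersection of all open normal subgroups of $G$. It is a closed normal subgroup. If $A\le B$ carries the subspace topology, then
$$\mathrm{Res}(A)\le\mathrm{Res}(B), \tag{2}$$
because $N\cap A$ is open and normal in $A$ whenever $N$ is open and normal in $B$.

*Example.* $\mathrm{Res}(G)=1$ if $G$ is discrete or profinite. Now let $G=\mathbb Q_p\rtimes\langle t\rangle$, where $t$ has infinite order and $txt^{-1}=px$, with $\mathbb Q_p$ open. An open normal subgroup $N$ contains some $p^n\mathbb Z_p$. Conjugating by $t^{-s}$, it contains $p^{n-s}\mathbb Z_p$ for every $s\ge0$, hence $\mathbb Q_p$. Since $\mathbb Q_p$ is itself open and normal, $\mathrm{Res}(G)=\mathbb Q_p$. But $\mathrm{Res}(\mathbb Q_p)=0$, since the subgroups $p^n\mathbb Z_p$ are open and normal in $\mathbb Q_p$. So the residual of a residual can be trivial when the residual is not.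

**Definition (just infinite, h.j.i.).** A topological group is *just infinite* if it is infinite and every nontrivial closed normal subgroup has finite index. A profinite group is *hereditarily just infinite* (h.j.i.) if every open subgroup of finite index is just infinite; in particular h.j.i. groups are infinite.

*Example.* $\mathbb Z_p$ is h.j.i.: its nontrivial closed subgroups are the $p^n\mathbb Z_p$, which have finite index and are isomorphic to $\mathbb Z_p$. The group $W=\mathbb Z_3^2\rtimes C_4$, where a generator of $C_4$ acts as rotation by a quarter turn, is just infinite but not h.j.i. The open subgroup $A=\mathbb Z_3^2$ is not just infinite because of $\mathbb Z_3\times0$. To see that $W$ is just infinite, let $N\ne1$ be closed and normal. If $N\cap A=1$, then $[N,A]\le N\cap A=1$, so $N\le C_W(A)=A$ (the action is faithful), and $N=N\cap A=1$, a contradiction. So $N\cap A$ is a nonzero $\mathbb Z_3$-submodule invariant under the rotation. The rotation has no eigenvalue in $\mathbb Q_3$, because $-1$ is not a square there. So $N\cap A$ spans $\mathbb Q_3^2$, and hence has finite index.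

**Definition (local isomorphism, germs).** Two t.d.l.c. groups are *locally isomorphic* if they have topologically isomorphic open subgroups. If $\mathrm{QZ}(G)=1$, the *group of germs* $\mathscr L(G)$ consists of the topological isomorphisms between open subgroups of $G$, two of them being identified when they agree on an open subgroup. We quote the fact that it is a t.d.l.c. group which contains, as an open subgroup, every t.d.l.c. group that is locally isomorphic to $G$ and has trivial quasi-center. Restricting an isomorphism to a smaller open subgroup does not change its germ, so $\mathscr L(G)=\mathscr L(H)$ for $H$ open in $G$.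

*Example.* $\mathbb Q_p$, $\mathbb Z_p$ and $\mathbb Q_p\rtimes\langle t\rangle$ above are locally isomorphic. For germs, take $H=\mathrm{PSL}_2(\mathbb Z_p)$. Conjugation by $\delta=\mathrm{diag}(p,1)$ carries a small open subgroup of $H$ onto another one, so it defines an element of $\mathscr L(H)$. It is not the germ of conjugation by an element of $H$: if $g\in\mathrm{SL}_2(\mathbb Z_p)$ gave the same germ, then $g^{-1}\delta$ would be scalar by the trace computation above, so $p=\det\delta$ would be a square in $\mathbb Q_p$.

## 2. The trichotomy and the existence problem for mysterious type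

**Trichotomy (Barnea–Ershov–Weigel).** Let $H$ be a h.j.i. profinite group that is not virtually abelian, and let $G$ be a t.d.l.c. group containing $H$ as an open subgroup. Then $\mathrm{QZ}(H)=1$ and exactly one of the following holds.

- *Residually discrete type:* $\mathrm{Res}(G/\mathrm{QZ}(G))=1$.
- *Mysterious type:* $\mathrm{Res}(G/\mathrm{QZ}(G))\ne1$ but $\mathrm{Res}(\mathrm{Res}(G/\mathrm{QZ}(G)))=1$.
- *Simple type:* $\mathrm{Res}(G/\mathrm{QZ}(G))$ is open and topologically simple.

**Remark.** If $\mathrm{QZ}(G)=1$ and $H$ is a h.j.i. compact open subgroup of $G$, then $H$ is not virtually abelian, so the trichotomy applies. For suppose $H$ had an abelian subgroup of finite index. Its closure $A$ is abelian, closed and of finite index, hence open in $H$ and in $G$, and nontrivial because $H$ is infinite. Each element of $A$ is centralized by the open subgroup $A$, so $A\le\mathrm{QZ}(G)=1$, a contradiction. Since $\mathrm{QZ}(G)=1$, the group $G$ is of mysterious type exactly when $\mathrm{Res}(G)\ne1$ and $\mathrm{Res}(\mathrm{Res}(G))=1$.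

The problem comes from Colin D. Reid, "Totally disconnected locally compact groups with just infinite locally normal subgroups", arXiv:2107.05329 (2021). In plain words: can there be a group with trivial quasi-center and a h.j.i. compact open subgroup in which the open normal subgroups fail to separate the points, but the open normal subgroups of their intersection do separate its points? Formally, does there exist a t.d.l.c. group $G$ with $\mathrm{QZ}(G)=1$, with a h.j.i. compact open subgroup, with $\mathrm{Res}(G)\ne1$ and $\mathrm{Res}(\mathrm{Res}(G))=1$? The answer is yes.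

**Theorem 1.** There is a (second countable) t.d.l.c. group $G$ with $\mathrm{QZ}(G)=1$, with a h.j.i. compact open subgroup, and with $\mathrm{Res}(G)\ne1$, $\mathrm{Res}(\mathrm{Res}(G))=1$.

**Theorem 2.** Let $(X_k)_{k\ge0}$ be any sequence of nonabelian finite simple groups. There is a h.j.i. profinite group $H$ with open normal subgroups $H=M_0>M_1>\cdots$, $\bigcap M_k=1$, each $M_k/M_{k+1}$ a finite direct power of $X_k$, such that $H$ is isomorphic to an open subgroup of

- a group of residually discrete type ($H$ itself),
- a group $G$ of mysterious type, and
- a topologically simple group $G'$ (so of simple type),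

all with trivial quasi-center. Hence the type is not determined by the local isomorphism class. Moreover $\mathscr L(G)=\mathscr L(H)$ is of simple type. There are $2^{\aleph_0}$ pairwise non-locally-isomorphic groups as in Theorem 1.

**Proposition 3.** If $G$ is as in Theorem 1, then every nontrivial closed normal subgroup of $G$ contains $\mathrm{Res}(G)$; $\mathrm{Res}(G)$ is open; and $G/\mathrm{Res}(G)$ is infinite.

These notes do not decide whether a group of germs can itself be of mysterious type; the problem does not require this.

## 3. Closed normal subgroups of any example, and two toy groups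

**Proof of Proposition 3.** Let $H$ be a h.j.i. compact open subgroup and $K\ne1$ a closed normal subgroup of $G$.

First, $K\cap H\ne1$. Otherwise $K$ is discrete, since $H$ is open. For $x\in K$ the map $G\to K$, $g\mapsto gxg^{-1}$, is continuous into a discrete space. So $\{g:gxg^{-1}=x\}=C_G(x)$ is open, and $K\le\mathrm{QZ}(G)=1$, a contradiction.

So $K\cap H$ is a nontrivial closed normal subgroup of $H$; it has finite index, hence is open. Thus $K$ is open and normal in $G$, and $K\ge\mathrm{Res}(G)$. Taking $K=\mathrm{Res}(G)\ne1$ shows that $R=\mathrm{Res}(G)$ is open.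

Finally, suppose $G/R$ were finite. An open normal subgroup $N$ of $R$ is normalized by $R$, so it has finitely many $G$-conjugates, each open in $R$. Their intersection is open and normal in $G$, so it contains $R$, and $N=R$. Hence $\mathrm{Res}(R)=R\ne1$, contradicting $\mathrm{Res}(\mathrm{Res}(G))=1$. $\square$

Compact and discrete groups are therefore excluded, since there $\mathrm{Res}(G)=1$. We need an open normal subgroup of infinite index and elements outside it that drag small subgroups far away. The group $\mathbb Q_p\rtimes\langle t\rangle$ of Section 1 does this, but its quasi-center contains $\mathbb Q_p$.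

Here is a nonabelian toy. Let $S$ be a nonabelian finite simple group, let $Q$ be the group of sequences $(x_i)_{i\in\mathbb Z}$ in $S$ with $x_i=1$ for all sufficiently negative $i$, and let $Q_n=\{x:x_i=1\text{ for }i<n\}\cong\prod_{i\ge n}S$, with the subgroups $Q_n$ compact and open. Let $t$ act by the shift with $tQ_nt^{-1}=Q_{n+1}$, and let $\Gamma=Q\rtimes\langle t\rangle$. As for $\mathbb Q_p$, an open normal subgroup of $\Gamma$ contains some $Q_n$, hence all $Q_{n-s}$, hence $Q$. So $\mathrm{Res}(\Gamma)=Q$, while $\mathrm{Res}(Q)=1$ because each $Q_n$ is normal in $Q$. The residual pattern is right, but the local structure is wrong. The factor at place $0$ is a closed normal subgroup of infinite index in $Q_0$, and each sequence with finite support lies in $\mathrm{QZ}(\Gamma)$, because it commutes with some $Q_n$. The fault is that the layers commute. In a correct example, each layer must move the coordinates of the deeper ones.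

## 4. An HNN extension of a compact group cannot contain it as an open subgroup

To get $\mathrm{Res}(G)\ne1$ it suffices to have a fixed element $a\ne1$, small elements $b_m\to1$, and elements $t_{m+1}\in G$ with $t_{m+1}b_mt_{m+1}^{-1}=a$: an open normal subgroup contains some $b_m$, hence $a$. The most economical way to create such conjugators is an HNN extension.

**Definition (HNN extension).** Let $E$ be a group with elements $a,b$ of order $2$. We write
$$L=\langle E,t\mid tbt^{-1}=a\rangle$$
for the group generated by $E$ and a new letter $t$ with this one extra relation. The group $E$ embeds in $L$. A word $e_0t^{\epsilon_1}e_1\cdots t^{\epsilon_n}e_n$ ($e_i\in E$, $\epsilon_i=\pm1$) is *reduced* if $e_i\notin\{1,b\}$ whenever $(\epsilon_i,\epsilon_{i+1})=(1,-1)$ and $e_i\notin\{1,a\}$ whenever $(\epsilon_i,\epsilon_{i+1})=(-1,1)$. Every element of $L$ is given by a reduced word. *Britton's lemma:* a reduced word with $n\ge1$ is not $1$ in $L$.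

*Example.* If $E=\langle a\rangle$ has order $2$ and $b=a$, then $L=\langle a\rangle\times\langle t\rangle\cong C_2\times\mathbb Z$.

The direct approach takes a h.j.i. group $H$ with involutions $a$ and $b=b_m\in H$ and forms $\langle H,t\mid tbt^{-1}=a\rangle$, hoping to make $H$ open in it. This fails at the first letter. If $h=th't^{-1}$ with $h,h'\in H$, then the word $h^{-1}t\,h'\,t^{-1}$ equals $1$, so by Britton's lemma it is not reduced, that is, $h'\in\{1,b\}$. Hence $H\cap tHt^{-1}=\langle a\rangle$ is finite. But in a topological group with $H$ open, $H\cap tHt^{-1}$ is an open subgroup of the infinite compact group $H$, so it is infinite. No group topology makes $H$ open.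

The relation says what $t$ does to $b$, and says nothing of what $t$ does to the deeper part of $H$. This suggests the way out. An open subgroup of the group we want should have a *discrete* quotient $L_k$, obtained by cutting off the part of $H$ below level $k$. Over discrete groups HNN extensions are harmless. So we perform the HNN extension there, obtaining $L_{k+1}$, and only afterwards build the deeper layers, as powers of simple groups whose coordinates are permuted by $L_{k+1}$, including the new letter. This is the tower of Section 5.

There is a second danger: the new conjugators may do too much. Section 12 builds a group by the same scheme with alternating groups in place of HNN extensions; that group is topologically simple, so its second residual is everything. The freeness of HNN extensions prevents this, and the exact statement needed is Lemma 6.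

## 5. Towers of discrete groups and the t.d.l.c. group of a tower

**Definition (tower).** A tower consists, for each $k\ge0$, of a nonabelian finite simple group $X_k$ and a countable discrete group $L_k$ acting on a finite nonempty set $\Omega_k$. Put
$$B_k=X_k^{\Omega_k},\qquad E_k=B_k\rtimes L_k,$$
where $L_k$ permutes the coordinates, and let $\varepsilon_k:E_k\to L_k$ be the projection. We require $E_k\le L_{k+1}$.

Thus $L_0\le E_0\le L_1\le E_1\le\cdots$, and $\varepsilon_k$ is the identity on $L_k$. Let $X_k^{(\alpha)}\le B_k$ be the coordinate subgroup at $\alpha\in\Omega_k$. For $b\in B_k$ and $l\in L_k$,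
$$(bl)X_k^{(\alpha)}(bl)^{-1}=X_k^{(l\alpha)}. \tag{3}$$

*Example.* Let $L_0=1$, let $\Omega_0$ be a point, and for all $k$ let $L_{k+1}=E_k$ act on $\Omega_{k+1}=E_k$ by left multiplication. Then $L_1=X_0$, $L_2=X_1\wr X_0$ is the regular wreath product, and so on. The group $G$ defined below is in this case the profinite inverse limit of these iterated wreath products.

**Step 1: the groups $G_k$, $G$ and $M_k$.** This step turns a tower into one group. Define
$$G_k=\{(g_m)_{m\ge k}:\ g_m\in L_m,\ g_{m+1}\in E_m,\ \varepsilon_m(g_{m+1})=g_m\text{ for all }m\ge k\}.$$
Forgetting $g_k$ is a homomorphism $G_k\to G_{k+1}$. It is injective since $g_k=\varepsilon_k(g_{k+1})$, and its image is $\{g\in G_{k+1}:g_{k+1}\in E_k\}$. We regard these maps as inclusions and put $G=\bigcup_kG_k$. Let $M_k=\{g\in G_k:g_k=1\}$. A sequence $g\in G_m$ with $g_m=1$ satisfies $g_m\in E_{m-1}$ and $\varepsilon_{m-1}(g_m)=1$, so it extends downward by $1$'s. Hence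
$$M_m=\{g\in G_k:g_m=1\}\qquad(m\ge k). \tag{4}$$
In particular $M_0\ge M_1\ge\cdots$, and $\bigcap_mM_m=1$.

**Step 2: constant sequences.** This step finds the discrete groups inside $G$. For $l\in L_k$ the sequence $(l,l,\dots)$ lies in $G_k$, because $l\in L_m\le E_m$ and $\varepsilon_m(l)=l$ for $m\ge k$. This embeds $L_k$ in $G_k$, compatibly with $L_k\le L_{k+1}$ and $G_k\le G_{k+1}$. So $g\mapsto g_k$ is a surjection $G_k\to L_k$ with kernel $M_k$. An element $e\in E_k\le L_{k+1}$, viewed as a constant sequence from index $k+1$ on, lies in $G_k$, and its $k$-th coordinate is $\varepsilon_k(e)$. In particular $B_k\le M_k$. For $g\in M_k$ we have $g_{k+1}\in\ker\varepsilon_k=B_k$, so $g\mapsto g_{k+1}$ induces an isomorphism $M_k/M_{k+1}\cong B_k$.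

**Step 3: images at level $m$.** This step records how much freedom the coordinate $g_m$ has once $g_k$ is known. For $m\ge k$ let $L_k^m=\{g_m:g\in G_k\}\le L_m$. Then $L_k^k=L_k$ and
$$L_k^{m+1}=\varepsilon_m^{-1}(L_k^m). \tag{5}$$
The inclusion $\subseteq$ is clear. Conversely, if $e\in E_m$ and $\varepsilon_m(e)=g_m$ with $g\in G_k$, then $(g_k,\dots,g_m,e,e,\dots)\in G_k$. By (5), the group $L_k^m$ depends only on the part of the tower up to $L_m$. The map $L_k^m\to L_k$, $g_m\mapsto g_k$, is a composition of maps $\varepsilon_i$, and its kernel is finite, of order $\prod_{k\le i<m}|B_i|$.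

**Step 4: topology.** By (4), $M_m$ is the kernel of $g\mapsto g_m$ on $G_k$, so it is normal in $G_k$ for $m\ge k$. Hence for $g\in G_k$ and any $m$ we have $gM_ng^{-1}=M_n\le M_m$ once $n\ge\max(k,m)$. So $\{M_m\}$ is a base of neighborhoods of $1$ for a group topology on $G$, which is Hausdorff since $\bigcap M_m=1$. On $G_k$ it is the topology induced from $\prod_{m\ge k}L_m$. Each $M_m$ is the inverse limit of the finite groups $\{g_n:g\in M_m\}$, hence compact. So all $M_k$ are compact and open, all $G_k$ are open, and $G$ is a t.d.l.c. group. It is second countable: $M_0$ is, and $G/M_0$ is countable because each $G_k/M_k\cong L_k$ is countable and $M_k\le M_0$.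

## 6. Fixed-point-free layers give hereditarily just infinite groups

Consider two conditions on a tower.

**Condition (A).** For all $k\ge0$, every nontrivial element of $B_k$ (which lies in $L_{k+1}$) acts on $\Omega_{k+1}$ without fixed points.

**Condition (B).** For every $k$: if $g\in G_k$ and $g_m$ acts trivially on $\Omega_m$ for all $m\ge k$, then $g=1$.

Condition (A) says that each layer moves every coordinate of the next layer; (B) says that no element is invisible to all deep layers. In the wreath product example of Section 5 both hold, since the actions on $\Omega_m$, $m\ge1$, are regular: if $g_m$ acts trivially on $\Omega_m$ for all $m\ge k$, then $g_m=1$ for all $m\ge\max(k,1)$, so $g=1$.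

We use the following fact about $B=X^\Omega$ with $X$ nonabelian simple and $\Omega$ finite: *a nontrivial normal subgroup $D$ of $B$ contains some $X^{(\omega)}$.* Indeed, let $d\in D$ with $d_\omega\ne1$, and choose $x\in X$ not commuting with $d_\omega$. The commutator of $d$ with the element $x$ placed at $\omega$ is a nontrivial element of $D\cap X^{(\omega)}$. This intersection is normal in the simple group $X^{(\omega)}$, so it is everything.

**Lemma 4.** Assume (A) and (B). Then $C_G(M_n)=1$ for all $n$, $\mathrm{QZ}(G)=1$, $\mathrm{QZ}(M_0)=1$, and $M_0$ is h.j.i.

**Step 1: centralizers.** We show that $g\in C_G(M_n)$ is trivial. Choose $k\ge n$ with $g\in G_k$. Let $m\ge k$, $\alpha\in\Omega_m$ and $1\ne y\in X_m^{(\alpha)}\le B_m\le M_m\le M_n$. Comparing coordinates of index $m+1$ in $gyg^{-1}=y$ gives $g_{m+1}yg_{m+1}^{-1}=y$. Here $g_{m+1}\in B_mg_m$, so by (3) the left side lies in $X_m^{(g_m\alpha)}$. Hence $g_m\alpha=\alpha$. So $g_m$ acts trivially on $\Omega_m$ for all $m\ge k$, and $g=1$ by (B). An element of $\mathrm{QZ}(G)$ or of $\mathrm{QZ}(M_0)$ centralizes some $M_n$, so it is trivial.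

**Step 2: a normal subgroup reaches some layer.** Let $U\le M_0$ be open and $N\ne1$ a closed normal subgroup of $U$. We must show that $N$ has finite index in $U$. Choose $n$ with $M_n\le U$. Recall that $M_n$ is normal in $M_0$. If $N\cap M_n=1$, then $[N,M_n]\le N\cap M_n=1$, so $N\le C_G(M_n)=1$, a contradiction. So $N'=N\cap M_n\ne1$; it is closed and normalized by $M_n$. Since $\bigcap M_j=1$, there is a maximal $j\ge n$ with $N'\le M_j$. The image of $N'$ in $M_j/M_{j+1}\cong B_j$ is nontrivial, and it is normal because $M_j\le M_n$ normalizes $N'$ and maps onto $B_j$.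

**Step 3: it fills every later layer.** For $m\ge j+1$ let $D_m$ be the image of $N'\cap M_m$ in $B_m$ under $g\mapsto g_{m+1}$. We claim $D_m=B_m$. By Step 2 (if $m=j+1$), or by the claim for $m-1$ (if $m>j+1$), there is $h\in N'\cap M_{m-1}$ with $1\ne h_m\in B_{m-1}$. By (A), $h_m$ has no fixed point on $\Omega_m$. Let $\alpha\in\Omega_m$ and $y\in X_m^{(\alpha)}\le M_m\le M_n$. The commutator $hyh^{-1}y^{-1}$ lies in $N'$, because $y$ normalizes $N'$, and in $M_m$, because $h\in M_0$ normalizes $M_m$. Its image in $B_m$ is $(h_{m+1}yh_{m+1}^{-1})y^{-1}$ with $h_{m+1}\in B_mh_m$. By (3) the first factor is supported at $h_m\alpha\ne\alpha$, so the $\alpha$-coordinate of the image is that of $y^{-1}$. As $y$ was arbitrary, $D_m$ projects onto every coordinate. Also $D_m$ is normal in $B_m$, since $M_m$ normalizes $N'\cap M_m$. Hence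
$$D_m\ge[D_m,X_m^{(\alpha)}]=[X_m^{(\alpha)},X_m^{(\alpha)}]=X_m^{(\alpha)}$$
for all $\alpha$, which proves the claim.

**Step 4: passage to the limit.** By Step 3, $M_m=(N'\cap M_m)M_{m+1}$ for all $m\ge j+1$, so $M_{j+1}\le N'M_m$ for all $m\ge j+1$. Since $N'$ is closed, (1) gives $M_{j+1}\le N'\le N$. So $N$ is open and has finite index in the compact group $U$. Finally $U$ is infinite, because it contains $M_n$ and all quotients $M_k/M_{k+1}$ are nontrivial. So $U$ is just infinite, and $M_0$ is h.j.i. $\square$

## 7. Residual finiteness of HNN extensions over a group of order two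

The sets $\Omega_m$ must be finite, so $L_m$ acts on them through finite quotients, and (A) and (B) ask that these quotients detect prescribed elements. For this the groups $L_m$ must be *residually finite*: each nontrivial element lies outside some normal subgroup of finite index. By intersecting, finitely many nontrivial elements can be avoided at once.

We use that *a group $E$ with a residually finite subgroup $W$ of finite index is residually finite.* For $1\ne g\in E$, let $V=W$ if $g\notin W$, and otherwise let $V\le W$ be of finite index in $W$ with $g\notin V$. The intersection of the finitely many conjugates of $V$ in $E$ is normal, of finite index, and does not contain $g$.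

For $L=\langle E,t\mid tbt^{-1}=a\rangle$ as in Section 4, the *Bass–Serre tree* $T$ has vertices $gE$ ($g\in L$) and oriented edges $g\langle b\rangle$ from $gE$ to $gt^{-1}E$. The end is well defined because $bt^{-1}=t^{-1}a$. The group $L$ acts by left multiplication, preserving orientation (so without inversions); the stabilizer of $gE$ is $gEg^{-1}$, and that of the edge $g\langle b\rangle$ is $g\langle b\rangle g^{-1}$. We recall that $T$ is a tree, that a group acting freely and without inversions on a tree is free, and that free groups are residually finite.

*Example.* If $E=\langle a\rangle$, $b=a$, then $T$ is a line, on which $t$ acts as a translation and $a$ trivially.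

**Lemma 5.** If $E$ is residually finite, so is $L=\langle E,t\mid tbt^{-1}=a\rangle$.

**Step 1: reduction to finite $E$.** Let $1\ne g\in L$ be given by a reduced word $e_0t^{\epsilon_1}e_1\cdots t^{\epsilon_n}e_n$. Choose a normal subgroup $N$ of finite index in $E$ such that $a,b\notin N$; $e_0\notin N$ if $n=0$; $e_i,e_ib\notin N$ whenever $(\epsilon_i,\epsilon_{i+1})=(1,-1)$; and $e_i,e_ia\notin N$ whenever $(\epsilon_i,\epsilon_{i+1})=(-1,1)$. These are finitely many conditions, and reducedness says that all the elements to be excluded are nontrivial. Put $\bar E=E/N$ and $\bar L=\langle\bar E,t\mid t\bar bt^{-1}=\bar a\rangle$, where $\bar a,\bar b$ have order $2$. The word for $g$ stays reduced in $\bar L$, so the image of $g$ in $\bar L$ is nontrivial, by Britton's lemma if $n\ge1$ and because $\bar E$ embeds in $\bar L$ if $n=0$. It remains to see that $\bar L$ is residually finite.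

**Step 2: $\bar L$ is virtually free.** In the left regular representation of $\bar E$, both $\bar a$ and $\bar b$ are products of $|\bar E|/2$ disjoint transpositions, so they are conjugate in $\mathrm{Sym}(\bar E)$. Sending $t$ to a conjugating permutation gives a homomorphism $\bar L\to\mathrm{Sym}(\bar E)$ that is injective on $\bar E$. Its kernel has finite index and meets every conjugate of $\bar E$ trivially, so it acts freely on the Bass–Serre tree of $\bar L$. Hence the kernel is free, so residually finite, and $\bar L$ is residually finite. $\square$

## 8. Normal closures inside the kernel of a map to a free group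

In $L$ the elements $a$ and $b$ are conjugate, so a normal subgroup of $L$ containing $b$ contains $a$. The next lemma says that this disappears in a suitable normal subgroup $Y$ that omits $t$: there, forming normal closures adds nothing new to $E$.

We need trees of groups. Given a tree, a group for each vertex and each edge, and injections of each edge group into the groups of its two ends, the *amalgam* is the group generated by all vertex groups, with the two copies of each edge group identified. Compatible homomorphisms on the vertex groups extend uniquely to the amalgam, and the vertex groups embed in it. For a single edge this is $A*_CB$. From Serre's *Trees* we use two results.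

- (I.3.1, Prop. 14) If a group acts without inversions on a tree $T$ and the quotient graph is a tree, the quotient lifts to a subtree $T'\subset T$.
- (I.4.5, Thm. 10) In that case the group is the amalgam of the tree of groups on $T'$ formed by the stabilizers of vertices and edges.

**Lemma 6.** Let $F$ be a free group, $F'=F*\langle t\rangle$, $L=\langle E,t\mid tbt^{-1}=a\rangle$, and let $\pi:L\to F'$ be a homomorphism with $\pi(E)=F$, $\pi(t)=t$, $\pi(a)=\pi(b)=1$. Put $Y=\ker\pi$ and $Z=Y\cap E$. If $K\lhd Z$ and $\langle\langle K\rangle\rangle$ is the normal closure of $K$ in $Y$, then $\langle\langle K\rangle\rangle\cap Z=K$.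

**Step 1: $Y$ is an amalgam over a tree.** Let $T$ be the Bass–Serre tree of $L$. Since $\pi$ is surjective with kernel $Y$, the map $YgE\mapsto\pi(g)F$ is a bijection from the vertices of $Y\backslash T$ to $F'/F$. Since $gbg^{-1}\in Y$, we have $Yg\langle b\rangle=Yg$, so $Yg\langle b\rangle\mapsto\pi(g)$ is a bijection from the edges of $Y\backslash T$ to $F'$. The edge $f\in F'$ goes from $fF$ to $ft^{-1}F$. This is the Bass–Serre tree of $F'$ as an HNN extension of $F$ with trivial associated subgroups. So $Y\backslash T$ is a tree, and it lifts to a subtree $T'\subset T$. Translating by an element of $Y$ we may assume that $T'$ contains the vertex $v_0=E$. Then $Y$ is the amalgam of the $Y$-stabilizers over $T'$. The vertex group at $v_0$ is $Y\cap E=Z$. The edge groups are $Y\cap g\langle b\rangle g^{-1}=g\langle b\rangle g^{-1}$, of order $2$.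

**Step 2: a quotient in which only $K$ dies in $Z$.** For each edge $e$ of $T'$ at $v_0$, let $C_e\le Z$ be its edge group. Let $Y_e$ be the amalgam of the tree of groups on the branch of $T'$ beyond $e$, that is, on the component of $T'$ minus $e$ not containing $v_0$. The group $C_e$ embeds in the vertex group at the far end of $e$, hence in $Y_e$. Since $|C_e|=2$, either $C_e\le K$ or $C_e\cap K=1$; this is where order $2$ is used. Let $P$ be the amalgam of the star with center $Z/K$, one leaf $Y_e$ for each $e$ with $C_e\cap K=1$, and edge groups $C_e$. Each such $C_e$ embeds on both sides. Hence $Z/K$ embeds in $P$.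

**Step 3: the homomorphism $\varphi:Y\to P$.** Define $\varphi$ on vertex groups. On $Z$ it is $Z\to Z/K\le P$. On vertex groups in the branch beyond $e$ it is the natural map through $Y_e$ to $P$ if $C_e\cap K=1$, and the trivial map if $C_e\le K$. We check the edge groups. For edges inside a branch, agreement is clear. For $e$ at $v_0$ with $C_e\cap K=1$, the two maps agree because $C_e$ is amalgamated in $P$. For $e$ at $v_0$ with $C_e\le K$, both are trivial. So $\varphi$ exists, and $\ker\varphi\cap Z=K$. Since $\ker\varphi$ is normal in $Y$ and contains $K$, it contains $\langle\langle K\rangle\rangle$, so $\langle\langle K\rangle\rangle\cap Z\le K$. The reverse inclusion is clear. $\square$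

*The smallest relevant case.* Let $E=B\times\langle a\rangle$, $b\in B$ an involution, $F=1$, and let $\pi$ kill $E$. Then $Y\backslash T$ is a line, $Z=E$, and $Y$ is the amalgam of the groups $t^nEt^{-n}$, $n\in\mathbb Z$, with $t^nat^{-n}$ in the $n$-th group identified with $t^{n+1}bt^{-n-1}$ in the next. Take $K=B$. In $L$ the normal closure of $B$ contains $a=tbt^{-1}$. In $Y$ it does not. At $v_0$ the edge with group $\langle b\rangle\le K$ leads to the groups with $n<0$, which $\varphi$ kills. The edge with group $\langle a\rangle$ leads to those with $n>0$. So $P=\langle a\rangle*_{\langle a\rangle}Y_e=Y_e$, where $a=tbt^{-1}$ survives.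

## 9. The tower of HNN extensions

Let $(X_k)$ be a sequence of nonabelian finite simple groups. Each contains an involution. For $A_5$ one may take $(12)(34)$, and taking all $X_k=A_5$ suffices for Theorem 1; in general this is the Feit–Thompson theorem. We build a tower recursively, with all $L_k$ countable and residually finite.

**Step 1: start.** Let $L_0=\langle a\rangle$ have order $2$ and act trivially on a five-element set $\Omega_0$.

**Step 2: the next group.** This step makes an element of layer $k$ conjugate to $a$. Given $L_k$ and $\Omega_k$, the group $E_k=B_k\rtimes L_k$ is residually finite, because the kernel of $L_k\to\mathrm{Sym}(\Omega_k)$ is a residually finite subgroup of finite index in it. Choose an involution $b_k\in B_k$. The element $a\in L_0\le L_k\le E_k$ also has order $2$. Put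
$$L_{k+1}=\langle E_k,t_{k+1}\mid t_{k+1}b_kt_{k+1}^{-1}=a\rangle.$$
This group is countable, contains $E_k$, and is residually finite by Lemma 5.

**Step 3: the next set.** This step chooses $\Omega_m$, $m=k+1$, so that (A) and (B) will hold. For (B) we must detect every element of the groups $G_i$, which may be uncountable. But by Step 3 of Section 5, once $g_i$ is known there are only finitely many possibilities for $g_m$. So we enumerate the possible $g_i$ and deal with finitely many of them at each level. For every $i$ fix a surjection $e_i:\mathbb N\to L_i$ with $e_i(0)=1$. Let $S_m\subset L_m$ be the set of all elements of the groups $L_i^m$ ($0\le i\le m$) whose image in $L_i$ lies in $\{e_i(0),\dots,e_i(m)\}$. By (5) these groups depend only on what has been built so far, and $S_m$ is finite because $L_i^m\to L_i$ has finite kernel. By residual finiteness choose a normal subgroup $J_m$ of finite index in $L_m$ with $J_m\cap S_m\subseteq\{1\}$. Let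
$$\Omega_m=(L_m/J_m)\times I_m,$$
with $L_m$ acting by left multiplication on the first factor and trivially on the finite nonempty set $I_m$, where $|I_m|$ is divisible by $2\,|X_k|^{|\Omega_k|}\,|\Omega_k|!$. (For Theorem 1 alone $|I_m|=1$ would do; the divisibility is used in Section 12.) Since $J_m$ is normal, $l\in L_m$ fixes a point $(xJ_m,s)$ if and only if $x^{-1}lx\in J_m$, that is, $l\in J_m$. So *an element of $L_m$ acts trivially on $\Omega_m$ if it lies in $J_m$, and without fixed points otherwise.*

**Step 4: (A) holds.** By (5), $L_k^{k+1}=E_k$. The elements of $E_k$ with image $1=e_k(0)$ in $L_k$ are those of $B_k$. So $B_k\subset S_{k+1}$, and a nontrivial element of $B_k$ is not in $J_{k+1}$; it acts without fixed points on $\Omega_{k+1}$.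

**Step 5: (B) holds.** Let $g\in G_k$ with $g_m$ trivial on $\Omega_m$ for all $m\ge k$, and write $g_k=e_k(j)$. For $m\ge\max(k,j,1)$ the element $g_m\in L_k^m$ has image $e_k(j)$ in $L_k$ with $j\le m$, so $g_m\in S_m$. Since $g_m$ acts trivially, $g_m\in J_m$. Hence $g_m=1$ for all large $m$, and $g=1$.

Let $G$ be the group of this tower and $H=M_0$. By Section 5, $G$ is a second countable t.d.l.c. group. By Lemma 4, $\mathrm{QZ}(G)=1$ and $H$ is a h.j.i. compact open subgroup.

*The first level by hand.* With $X_0=A_5$ we have $E_0=A_5^5\times\langle a\rangle$, we may take $b_0=((12)(34),1,1,1,1)$, and $L_1=\langle E_0,t_1\mid t_1b_0t_1^{-1}=a\rangle$ is the smallest relevant case discussed after Lemma 6.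

## 10. The element $a$ lies in every open normal subgroup of $G$

Here we show $\mathrm{Res}(G)\ne1$. Let $K$ be an open normal subgroup of $G$. Then $K\ge M_m$ for some $m$. As constant sequences, $b_m\in B_m\le M_m\le K$ and $t_{m+1}\in L_{m+1}\le G$, so
$$a=t_{m+1}b_mt_{m+1}^{-1}\in K.$$
Since constant sequences are compatible with the inclusions $L_k\le L_{k+1}$, this is the same element $a\in L_0$ for every $m$. Hence $1\ne a\in\mathrm{Res}(G)$.

## 11. An open normal subgroup with trivial residual

It remains to show $\mathrm{Res}(\mathrm{Res}(G))=1$. By (2), it suffices to find an open normal subgroup $R$ of $G$ with $\mathrm{Res}(R)=1$: then $\mathrm{Res}(G)\le R$, and $\mathrm{Res}(\mathrm{Res}(G))\le\mathrm{Res}(R)=1$. The subgroup $R$ should exclude all the letters $t_k$, since they caused the collapse in Section 10.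

**Step 1: a homomorphism that records the letters $t_k$.** Let $F_k$ be free on $t_1,\dots,t_k$. Let $\pi_0:L_0\to F_0=1$, and define $\pi_{k+1}:L_{k+1}\to F_{k+1}$ by
$$\pi_{k+1}|_{E_k}=\pi_k\varepsilon_k,\qquad t_{k+1}\mapsto t_{k+1}.$$
We must check the relation. First, $\pi_k\varepsilon_k(b_k)=\pi_k(1)=1$. Next, $\varepsilon_k$ is the identity on $L_k$, so each $\pi_{i+1}$ restricts to $\pi_i$ on $L_i$. Hence $\pi_k\varepsilon_k(a)=\pi_k(a)=\pi_0(a)=1$. So $\pi_{k+1}$ exists. By induction $\pi_k$ is surjective, so $\pi_{k+1}(E_k)=\pi_k(L_k)=F_k$. Thus Lemma 6 applies to $L=L_{k+1}$, $E=E_k$, $F=F_k$, $t=t_{k+1}$, $\pi=\pi_{k+1}$.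

**Step 2: the subgroup $R$.** For $g\in G_k$ put $\pi(g)=\pi_k(g_k)$. This does not depend on $k$, since $\pi_{k+1}(g_{k+1})=\pi_k(\varepsilon_k(g_{k+1}))=\pi_k(g_k)$. So $\pi$ is a homomorphism from $G$ to $\bigcup_kF_k$. Let $R=\ker\pi$. It contains all $M_k$, so it is open and normal in $G$. With $Y_k=\ker\pi_k$,
$$R\cap G_k=\{g\in G_k:g_k\in Y_k\}. \tag{6}$$
Put $Z_k=E_k\cap Y_{k+1}$. Since $\pi_{k+1}|_{E_k}=\pi_k\varepsilon_k$, we have $Z_k=\varepsilon_k^{-1}(Y_k)$.

**Step 3: normal subgroups level by level.** We now want open normal subgroups $N_i$ of $R$ with $N_i\cap G_i=M_i$. Such a subgroup is seen at level $i$ as the trivial subgroup of $L_i$, and we propagate it upward in the smallest possible way. Fix $i\ge0$. Put $N_{i,i}=1$, and for $k\ge i$ let $N_{i,k+1}$ be the normal closure in $Y_{k+1}$ of $\varepsilon_k^{-1}(N_{i,k})$. By induction $N_{i,k}\lhd Y_k$, so $\varepsilon_k^{-1}(N_{i,k})$ is a normal subgroup of $\varepsilon_k^{-1}(Y_k)=Z_k$. Lemma 6 with $K=\varepsilon_k^{-1}(N_{i,k})$ gives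
$$N_{i,k+1}\cap E_k=N_{i,k+1}\cap Z_k=\varepsilon_k^{-1}(N_{i,k}), \tag{7}$$
where the first equality holds because $N_{i,k+1}\le Y_{k+1}$.

**Step 4: gluing the levels.** Let $g\in G_k$, $k\ge i$. Then $g_{k+1}\in E_k$ and $\varepsilon_k(g_{k+1})=g_k$, so (7) gives
$$g_k\in N_{i,k}\iff g_{k+1}\in N_{i,k+1}.$$
Without (7), an element outside the subgroup at level $k$ could fall into it at a higher level. Hence there is a well-defined set $N_i\subseteq R$ with
$$N_i\cap G_k=\{g\in G_k:g_k\in N_{i,k}\}\qquad(k\ge i).$$
It is a subgroup, being an increasing union of subgroups, and $N_i\cap G_i=M_i$. So it contains $M_i$ and is open. It is normal in $R$: for $g\in N_i$ and $r\in R$, choose $k\ge i$ with $g,r\in G_k$. Then $r_k\in Y_k$ by (6), and $N_{i,k}\lhd Y_k$.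

**Step 5: the intersection.** Let $g\in\bigcap_iN_i$ and $g\in G_j$. For every $i\ge j$ we have $g\in G_i\cap N_i=M_i$, so $g\in\bigcap_{i\ge j}M_i=1$. Thus $\mathrm{Res}(R)=1$, and so $\mathrm{Res}(\mathrm{Res}(G))=1$. Together with Sections 9 and 10 this proves Theorem 1. $\square$

## 12. A topologically simple group with the same compact open subgroup

We begin the proof of Theorem 2, with the tower of Section 9 and $H=M_0$. The subgroups $M_k$ are open and normal in $H$, with $\bigcap M_k=1$ and $M_k/M_{k+1}\cong B_k=X_k^{\Omega_k}\ne1$. Since $H$ is profinite, $\mathrm{Res}(H)=1$, and $\mathrm{QZ}(H)=1$ by Lemma 4, so $H$ itself is of residually discrete type. The group $G$ is of mysterious type by Theorem 1 and the Remark in Section 2. We now build $G'$ from a tower with the same $X_k$ and $\Omega_k$ but with alternating groups.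

**Step 1: the finite groups that determine $H$.** Let $T_m=\{g_m:g\in M_0\}\le L_m$. Then $T_0=1$. As in the proof of (5), $T_{m+1}=\varepsilon_m^{-1}(T_m)=B_m\rtimes T_m$. Also $M_0=\varprojlim T_m$. For $m\ge1$ every element of $T_m\le L_0^m$ has image $1=e_0(0)$ in $L_0$, so $T_m\subseteq S_m$. So nontrivial elements of $T_m$ lie outside $J_m$, and $T_m$ acts freely on $\Omega_m$.

**Step 2: embedding into alternating groups.** We have $|\Omega_0|=5$, and $|\Omega_k|\ge|I_k|\ge5$ for $k\ge1$. Put
$$L'_k=\mathrm{Alt}(\Omega_k),\qquad E'_k=B_k\rtimes\mathrm{Alt}(\Omega_k).$$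
Let $\theta_k:T_k\to\mathrm{Sym}(\Omega_k)$ be the action homomorphism. We construct injections $j_k:E'_k\to\mathrm{Alt}(\Omega_{k+1})$ and show by induction that $\theta_k$ is injective with image in $\mathrm{Alt}(\Omega_k)$. For $k=0$ this holds as $T_0=1$.

Suppose it holds for $k$. Since $T_k$ acts on $B_k$ through $\theta_k$, there is an injective homomorphism $\hat\theta_k:T_{k+1}=B_k\rtimes T_k\to E'_k$ which is the identity on $B_k$ and $\theta_k$ on $T_k$. By the choice of $I_{k+1}$, the number $|\Omega_{k+1}|$ is divisible by $2|X_k|^{|\Omega_k|}|\Omega_k|!=4|E'_k|$, so $|\Omega_{k+1}|/|E'_k|$ is an even integer. Let $E'_k$ act freely on a set $\Delta$ of size $|\Omega_{k+1}|$. Via $\hat\theta_k$ the group $T_{k+1}$ acts freely on $\Delta$. It also acts freely on $\Omega_{k+1}$, which has the same size, so $\Delta\cong\Omega_{k+1}$ as $T_{k+1}$-sets. Transporting the action of $E'_k$ along such an isomorphism gives a free action $j_k:E'_k\to\mathrm{Sym}(\Omega_{k+1})$ with $j_k\hat\theta_k=\theta_{k+1}$.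

An element of $E'_k$ of order $d$ acts as $|\Omega_{k+1}|/d$ disjoint cycles of length $d$. Their number is $(|\Omega_{k+1}|/|E'_k|)\cdot(|E'_k|/d)$, which is even, so the permutation is even. Thus $j_k(E'_k)\le\mathrm{Alt}(\Omega_{k+1})$, and $\theta_{k+1}=j_k\hat\theta_k$ is injective with image in $\mathrm{Alt}(\Omega_{k+1})$.

**Step 3: the new tower and its compact open subgroup.** Identifying $E'_k$ with $j_k(E'_k)\le L'_{k+1}$ we get a tower $(X_k,L'_k,\Omega_k)$. Condition (A) holds because $E'_k$ acts freely on $\Omega_{k+1}$, and (B) because $L'_m$ acts faithfully on $\Omega_m$. Let $G'=\bigcup G'_k$ and $M'_k$ be the groups of this tower. By Lemma 4, $\mathrm{QZ}(G')=1$. Put $T'_m=\{g_m:g\in M'_0\}$, so $T'_0=1$ and $T'_{m+1}=B_mT'_m$. Then $\theta_m(T_m)=T'_m$ by induction: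
$$\theta_{m+1}(T_{m+1})=j_m(\hat\theta_m(B_mT_m))=j_m(B_mT'_m)=T'_{m+1}.$$
Moreover $\theta_m$ is compatible with the projections, since for $b\in B_m$ and $x\in T_m$ both routes send $bx\in T_{m+1}$ to $\theta_m(x)$. So $M'_0=\varprojlim T'_m\cong\varprojlim T_m=M_0=H$ as topological groups.

**Step 4: $G'$ is topologically simple.** Let $K$ be a normal subgroup of $G'$ and $1\ne g\in K$, say $g\in G'_k$. Some coordinate $g_{m_0}$ is nontrivial, and it is the image of every later one, so $g_m\ne1$ for all $m\ge m_0$. For such $m$ the image of $K\cap G'_m$ under the surjection $G'_m\to L'_m=\mathrm{Alt}(\Omega_m)$ is a nontrivial normal subgroup of a simple group, hence everything. The kernel of this surjection is $M'_m$, so $G'_m\le KM'_m$. Thus for each $n$ we have $G'_n\le KM'_m$ for all large $m$, and $G'_n\le\overline K$ by (1). Hence $\overline K=G'$, so $G'$ is topologically simple. An open normal subgroup of $G'$ is closed, and it is nontrivial because $G'$ is not discrete. So it is $G'$. Thus $\mathrm{Res}(G')=G'$, and since $\mathrm{QZ}(G')=1$, $G'$ is of simple type. $\square$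

So $H$, $G$ and $G'$ are locally isomorphic and of three different types.

## 13. The group of germs, and continuum many local isomorphism classes

**Step 1: $\mathscr L(G)=\mathscr L(H)$ is of simple type.** Let $\mathscr L=\mathscr L(H)$; it equals $\mathscr L(G)$ since $H$ is open in $G$. It contains $H$ as an open subgroup, and $H$ is h.j.i. and not virtually abelian by the Remark in Section 2, applied with $H$ in place of $G$. So the trichotomy applies to $\mathscr L$. Since $G'$ is locally isomorphic to $H$ and $\mathrm{QZ}(G')=1$, $\mathscr L$ contains $G'$ as an open subgroup. An element of $G'$ with open centralizer in $\mathscr L$ has open centralizer in $G'$, so $G'\cap\mathrm{QZ}(\mathscr L)\le\mathrm{QZ}(G')=1$. Hence $\mathrm{QZ}(\mathscr L)$ is discrete, so closed, and $G'$ embeds as an open subgroup in $\bar{\mathscr L}=\mathscr L/\mathrm{QZ}(\mathscr L)$. By (2), $\mathrm{Res}(\bar{\mathscr L})\ge\mathrm{Res}(G')=G'$. Applying (2) again, $\mathrm{Res}(\mathrm{Res}(\bar{\mathscr L}))\ge\mathrm{Res}(G')=G'\ne1$. So $\mathscr L$ is neither of residually discrete nor of mysterious type. By the trichotomy it is of simple type.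

**Step 2: an invariant of the local isomorphism class.** For an infinite set $A\subseteq\{5,6,\dots\}$ let $(X_k)$ enumerate $\{\mathrm{Alt}(n):n\in A\}$ without repetition, and let $H_A$ and $G_A$ be the groups $H$ and $G$ of Section 9. Let $U\le H_A$ be open, $U\ge M_n$. Every finite continuous quotient of $U$ is a quotient of some $U/M_m$ with $m\ge n$, and the composition factors of $U/M_m$ are those of $U/M_n$ and the $X_k$ with $n\le k<m$. So the set of isomorphism types of composition factors of finite continuous quotients of $U$ consists of the $X_k$, $k\ge n$, together with finitely many more. It differs from $\{\mathrm{Alt}(n):n\in A\}$ by a finite set.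

Suppose $G_A$ and $G_{A'}$ are locally isomorphic, by $f:V\to V'$ between open subgroups. Then $U=V\cap H_A\cap f^{-1}(V'\cap H_{A'})$ is open in $H_A$, and $f(U)$ is open in $H_{A'}$. As $U\cong f(U)$ and the groups $\mathrm{Alt}(n)$, $n\ge5$, are pairwise nonisomorphic, $A$ and $A'$ differ by a finite set.

**Step 3: an almost disjoint family.** Identify $\{5,6,\dots\}$ with the set of finite $0$-$1$ strings by a bijection, and to each infinite $0$-$1$ sequence assign the set of its initial segments. This gives $2^{\aleph_0}$ infinite subsets of $\{5,6,\dots\}$, any two of which have finite intersection, and hence infinite symmetric difference. By Step 2 the corresponding $2^{\aleph_0}$ groups $G_A$, all as in Theorem 1, are pairwise non-locally-isomorphic. This completes the proof of Theorem 2. $\square$
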